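\title{Hyperbolic knots in $S^3$ with meridian length greater than $4$}

\begin{abstract}
We show that there are infinitely many hyperbolic knots in $S^3$ whose meridian has length greater than $4$ on the boundary of the maximal cusp. The knots are obtained by Dehn filling, in two stages, an eight-cusped manifold built from regular ideal octahedra in which the future meridian has length exactly $4$. A second-order computation shows that the first filling raises this length to $4+\pi^2/(4b^2)+O(b^{-3})$, where $b$ is a large integer parameter; the second filling produces knot complements and changes the length arbitrarily little.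
\end{abstract}

\section{Introduction}\label{sec:intro}

A knot $K\subset S^3$ is \emph{hyperbolic} if $S^3\setminus K$ admits a complete hyperbolic metric of finite volume. By Mostow--Prasad rigidity this metric is unique up to isometry, so every quantity defined from it is an invariant of the knot. The complement has one end, the cusp, and a neighborhood of the end is the quotient of a horoball in $\mathbb H^3$ by a group $\mathbb Z^2$ of parabolic isometries. Expand an embedded horoball neighborhood of the cusp until it becomes tangent to itself; the result is the \emph{maximal cusp}. Its boundary is a torus with an induced Euclidean metric. A \emph{slope} is an isotopy class of essential simple closed curves on this torus, and its \emph{length} is the length of a Euclidean geodesic representative. The \emph{meridian} $\mu$ is the slope that bounds a disk in a tubular neighborhood of $K$, and $\ell(\mu)$ denotes its length on the maximal cusp.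

Pushing a horospherical torus a distance $\delta$ out of the cusp multiplies all lengths on it by $e^{\delta}$, so $\ell(\mu)$ measures how far the cusp can grow, in units set by the meridian, before it meets itself. Discreteness of the holonomy group alone gives $\ell(\mu)\ge1$ (Lemma~\ref{lem:length}). In the other direction, Adams et al.\ proved that a hyperbolic knot with crossing number $c$ has $\ell(\mu)\le 6-7/c$, and $\ell(\mu)<3-6/c$ if the knot is alternating. The survey of Futer, Kalfagianni and Purcell \cite{FKP} poses the following question.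

\begin{quote}
\emph{Do all hyperbolic knots in $S^3$ satisfy $\ell(\mu)\le4$?}
\end{quote}

The number $4$ has a simple source. A natural way to produce long meridians is to take a manifold $M$ with several cusps, one of which carries a long slope $\mu$, and to fill the other cusps along long slopes so that the result is a knot complement with meridian $\mu$; the length of $\mu$ is almost unchanged (Lemma~\ref{lem:continuity}). Suppose that $\mu$ is one boundary curve of a pair of pants in $M$ whose other two boundary curves also lie on cusps, and whose fundamental group does not fix a point at infinity. Then a one-line trace computation (Lemma~\ref{lem:pants}) shows that $\mu$ has length at most $4$ in $M$, so the meridian lengths of such knots converge to a number that is at most $4$. One is led to guess that $4$ is the supremum and is approached from below. This guess is false.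

\begin{theorem}\label{thm:main}
There exist hyperbolic knots $K\subset S^3$ with $\ell(\mu)>4$. More precisely, for every sufficiently large integer $b$ there are hyperbolic knots $K_{b,n}\subset S^3$ $(n\ge n_0(b))$, infinitely many different ones for each $b$, with
\[
\lim_{n\to\infty}\ell(\mu_{K_{b,n}})=\ell_b,\qquad \ell_b=4+\frac{\pi^2}{4b^2}+O(b^{-3}).
\]
Hence $\sup_K\ell(\mu)>4$. Infinitely many numbers $\ell_b>4$ are limits of meridian lengths of hyperbolic knots, and these numbers accumulate at $4$ from above.
\end{theorem}

We do not determine $\sup_K\ell(\mu)$; together with the bound $6-7/c$, the theorem gives $4<\sup_K\ell(\mu)\le6$.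

The proof starts from a manifold $X$ with eight cusps $K,A,B,S,C_1,\dots,C_4$ in which a slope $\mu$ on $K$ has length exactly $4$. Continuity says only that long fillings of $X$ have $\ell(\mu)$ close to $4$, so the side from which $4$ is approached must be decided by a finer computation. Section~\ref{sec:matrices} expresses $\ell(\mu)$ as a minimum over the holonomy group and works out the model case of a single pair of pants. Section~\ref{sec:filling} shows that under long fillings only finitely many group elements compete for the minimum. Section~\ref{sec:octa} constructs $X$ and lists these elements: there are four types. Section~\ref{sec:deform} computes how the four competing values change when the cusps $A,B,S$ are deformed, and Section~\ref{sec:first} fills $A,B,S$ along slopes, depending on $b$, for which all four values exceed $4$. Section~\ref{sec:second} keeps $b$ fixed and fills $C_1,\dots,C_4$ along slopes, depending on $n\to\infty$, that turn the manifold into a knot complement in $S^3$.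

\section{Meridian length and matrices}\label{sec:matrices}

\subsection{The length formula}

We use the upper half-space model $\mathbb H^3=\{(z,t):z=x+iy\in\mathbb C,\ t>0\}$ and write $\mathcal B(t_0)=\{t\ge t_0\}$. For $g\in\mathrm{PSL}_2(\mathbb C)$ represented by $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$, let $c(g)=c$; it is defined up to sign, and it vanishes exactly when $g$ fixes $\infty$. If $c\ne0$, then $g(z)=\frac ac-\frac1{c^2}\cdot\frac1{z+d/c}$. The map $z\mapsto 1/z$ sends $\mathcal B(t_0)$ to a ball of Euclidean diameter $1/t_0$ tangent to $\mathbb C$, so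
\begin{equation}\label{eq:diam}
g\,\mathcal B(t_0)\text{ is a ball tangent to }\mathbb C\text{ at }g(\infty),\text{ of Euclidean diameter }\frac1{|c(g)|^2t_0}.
\end{equation}

Let $M=\mathbb H^3/\Gamma$ be an orientable hyperbolic manifold of finite volume with a cusp $K$, placed at $\infty$. The stabilizer $P=\Gamma_\infty\cong\mathbb Z^2$ is a lattice of translations. Let $\mu\in P$ be a primitive element, $\mu(z)=z+m$. If $M$ has several cusps, we let $\ell_M(\mu)$ be the length of $\mu$ on the maximal cusp obtained by expanding $K$ alone. For $g\in\Gamma$ define the \emph{tangency length}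
\[
L(g)=|m\,c(g)|.
\]
By \eqref{eq:diam}, the horoball $\mathcal B(t_0)$ is tangent to $g\mathcal B(t_0)$ when $t_0=1/|c(g)|$, and $\mu$ has length $|m|/t_0$ on $\partial\mathcal B(t_0)$. So $L(g)$ is the length that $\mu$ has at the moment when the growing horoball touches its image under $g$.

The definition makes sense for any representation $\rho\colon\Gamma\to\mathrm{PSL}_2(\mathbb C)$, discrete or not, that sends $P$ to a group of parabolic elements with a common fixed point and $\rho(\mu)\ne1$: conjugate the fixed point to $\infty$, let $m$ be the translation of $\rho(\mu)$, and put $L_\rho(\gamma)=|m\,c(\rho(\gamma))|$. Conjugation by $z\mapsto\kappa^2z+\kappa'$ multiplies $m$ by $\kappa^2$ and $c$ by $\kappa^{-2}$, so $L_\rho$ depends only on the conjugacy class of $\rho$. Multiplying a matrix on either side by a translation does not change $c$, and inversion changes only its sign, so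
\begin{equation}\label{eq:inv}
L_\rho(p\gamma p')=L_\rho(\gamma)=L_\rho(\gamma^{-1})\qquad(p,p'\in P).
\end{equation}
We recall the Shimizu--Leutbecher lemma: if a discrete subgroup of $\mathrm{PSL}_2(\mathbb C)$ contains $z\mapsto z+m$ with $m\neq0$ and an element $g$ with $c(g)\ne0$, then $|m\,c(g)|\ge1$.

\begin{lemma}\label{lem:length}
For every $R$, only finitely many double cosets $PgP$ with $g\in\Gamma\setminus P$ have $L(g)\le R$. In particular the set of values of $L$ on $\Gamma\setminus P$ is discrete, and
\begin{equation}\label{eq:length}
\ell_M(\mu)=\min_{g\in\Gamma\setminus P}L(g)\ \ge 1.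
\end{equation}
\end{lemma}

\begin{proof}
For positive $\varepsilon,\varepsilon',D$ let $\mathcal K(\varepsilon,\varepsilon',D)$ be the set of elements of $\mathrm{PSL}_2(\mathbb C)$ with $\varepsilon\le|c|\le\varepsilon'$, $|a/c|\le D$ and $|d/c|\le D$. It is closed, and $a$, $c$, $d$ and $b=(ad-1)/c$ are bounded on it, so it is compact. Let $g\in\Gamma\setminus P$ with $L(g)\le R$. By the Shimizu--Leutbecher lemma, $1/|m|\le|c(g)|\le R/|m|$. Choose $D$ so that every point of $\mathbb C$ can be moved into the disk $|z|\le D$ by an element of $P$. We have $a/c=g(\infty)$ and $-d/c=g^{-1}(\infty)$, and replacing $g$ by $pgp'$ replaces these points by $p(g(\infty))$ and $p'^{-1}(g^{-1}(\infty))$. So $PgP$ meets $\mathcal K(1/|m|,R/|m|,D)$, which contains only finitely many elements of the discrete group $\Gamma$. This proves the first two assertions, and the minimum exists.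

By \eqref{eq:diam}, the interiors of $\mathcal B(t_0)$ and $g\mathcal B(t_0)$ are disjoint if and only if $1/(|c(g)|^2t_0)\le t_0$, that is, $t_0\ge1/|c(g)|$. So the maximal cusp is the quotient of $\mathcal B(t_0)$ with $t_0=1/\min|c(g)|$, and $\ell_M(\mu)=|m|/t_0$.
\end{proof}

\subsection{One pair of pants}\label{sub:pants}

The whole argument rests on the following identity, obtained by multiplying two matrices: for $g\in\mathrm{SL}_2(\mathbb C)$ and $p=\left(\begin{smallmatrix}1&t\\0&1\end{smallmatrix}\right)$,
\begin{equation}\label{eq:trace}
\operatorname{tr}(gp)=\operatorname{tr}g+t\,c(g).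
\end{equation}

\begin{lemma}\label{lem:pants}
If $g\in\Gamma\setminus P$ and both $g$ and $g\mu^{-1}$ are parabolic, then $L(g)=4$, and so $\ell_M(\mu)\le4$.
\end{lemma}

\begin{proof}
By \eqref{eq:trace}, $m\,c(g)=\operatorname{tr}g-\operatorname{tr}(g\mu^{-1})$ is a difference of two numbers in $\{2,-2\}$, and it is not $0$.
\end{proof}

The elements $\mu$, $g$, $g\mu^{-1}$ are the three boundary curves of a pair of pants. To exceed $4$, one of the curves must stop being parabolic. The effect is best seen in a reflection group, and for this we record the matrices of products of two reflections. We give a plane in $\mathbb H^3$ and the reflection in it the same name, and we compose maps from right to left. Let $V$ be the vertical plane $x=0$ and let $H$ be the hemisphere with center $d\in\mathbb R$ and radius $r$. Then $V(z)=-\bar z$ and $H(z)=d+r^2/(\bar z-d)$, so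
\begin{equation}\label{eq:HV}
HV=\pm\frac1r\begin{pmatrix}d&d^2-r^2\\1&d\end{pmatrix},\qquad |c(HV)|=\frac1r,\qquad \operatorname{tr}HV=\pm\frac{2d}r .
\end{equation}
For hemispheres $H,H'$ with centers $0,a'\in\mathbb C$ and radii $r,r'$, the same computation gives $HH'=\pm\frac1{rr'}\left(\begin{smallmatrix}r^2&-r^2a'\\ \bar a'&r'^2-|a'|^2\end{smallmatrix}\right)$. Thus a product of two reflections has trace $\pm2I$, where the \emph{inversive product} $I$ is
\begin{equation}\label{eq:invprod}
I=\frac dr\quad\text{(vertical plane and hemisphere)},\qquad I=\frac{d^2-r^2-r'^2}{2rr'}\quad\text{(two hemispheres)},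
\end{equation}
and $d$ is the distance from the center to the line, or between the centers. For $I$ near $1$ the planes are disjoint, tangent or crossing according as $I>1$, $I=1$ or $I<1$, and the product is a hyperbolic translation, a parabolic element or a rotation.

\begin{example}\label{ex:pants}
Take $V$ and $H$ as above with $d>0$, and let $V'$ be the plane $x=w$ with $w=d+r$, which is tangent to $H$. Put $\mu=V'V\colon z\mapsto z+2w$ and $g=HV$. Then $g\mu^{-1}=HV'$ is parabolic, and \eqref{eq:HV} gives
\[
|m\,c(g)|=\frac{2w}r=2+\frac{2d}{r}=2+|\operatorname{tr}g|.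
\]
For $d=r=\frac12$ we get $\mu(z)=z+2$, $g(z)=z/(2z+1)$ and the value $4$ of Lemma~\ref{lem:pants}. For $d>r$ the element $g$ is hyperbolic with translation length $u$ given by $\cosh(u/2)=d/r$, and the value $2+2\cosh(u/2)$ exceeds $4$. For $d<r$ the element $g$ is a rotation, and the value is less than $4$.
\end{example}

So a tangency length grows when the third curve $g$ of the pair of pants opens into a translation, and shrinks when $g$ becomes a rotation. The difficulty in dimension three is that $g$ lies in a cusp group $\mathbb Z^2$ with a second generator $h$. In our manifold, $h$ becomes a rotation when $g$ becomes a translation, and $h$ is responsible for another self-tangency of the maximal cusp. The loss at $h$ has to be compensated by changing the shape of the cusp $K$, and this will be the role of the cusp $S$.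

\section{Dehn filling and continuity of the length}\label{sec:filling}

\emph{Dehn filling} a cusp along a slope means cutting off a cusp neighborhood and gluing in a solid torus whose meridian disk has boundary of that slope. The result depends, up to homeomorphism, only on the slope, and different cusps may be filled in any order.

Let $M$ be an orientable complete hyperbolic $3$-manifold of finite volume with cusps $1,\dots,k$, holonomy $\rho_0\colon\pi_1M\to\mathrm{PSL}_2(\mathbb C)$, and a basis $(m_j,l_j)$ of a peripheral subgroup for each cusp. We use the following standard facts of hyperbolic Dehn filling; see \cite{Thurston,NZ,BP,BoP}.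

\begin{itemize}
\item[(F1)] There are a polydisk $\mathcal U$ around $0\in\mathbb C^k$, representations $\rho_u\colon\pi_1M\to\mathrm{PSL}_2(\mathbb C)$ depending analytically on $u\in\mathcal U$ and equal to the holonomy at $u=0$, and analytic functions $\tau_j(u)$, even in every variable, such that with $v_j=\tau_j(u)u_j$ the elements $\rho_u(m_j),\rho_u(l_j)$ have complex lengths $u_j,v_j$. In particular
\[
\operatorname{tr}^2\rho_u(m_j)=4\cosh^2(u_j/2),\qquad \operatorname{tr}^2\rho_u(l_j)=4\cosh^2(v_j/2).
\]
If $u_j=0$, both elements are parabolic with a common fixed point, and the ratio of their translations ($l_j$ to $m_j$) is $\tau_j(u)$. The number $\tau_j(0)$ is the \emph{cusp shape}.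
\item[(F2)] Every representation sufficiently near $\rho_0$ is conjugate to some $\rho_u$, and $\rho_u$ is conjugate to $\rho_{u'}$ if and only if $u'_j=\pm u_j$ for all $j$.
\item[(F3)] If some cusps are filled along slopes $p_jm_j+q_jl_j$ ($p_j,q_j$ coprime), each outside a finite set of slopes, then the filled manifold is hyperbolic of finite volume and its cusps are the unfilled cusps. Its holonomy, pulled back to $\pi_1M$, is conjugate to $\rho_u$, where $p_ju_j+q_jv_j=2\pi i$ for filled and $u_j=0$ for unfilled cusps, and $u\to0$ as the slopes go to infinity. Let $M_n$ be a sequence of such fillings with slopes going to infinity, that is, leaving every finite set on each filled cusp. Then the pulled-back holonomies $\rho_n$ can be conjugated so that $\rho_n\to\rho_0$ pointwise and $\Gamma_n=\rho_n(\pi_1M)$ converges geometrically: every limit of a convergent subsequence of elements $g_n\in\Gamma_n$ lies in $\rho_0(\pi_1M)$. Moreover $\operatorname{vol}M_n<\operatorname{vol}M$ and $\operatorname{vol}M_n\to\operatorname{vol}M$.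
\end{itemize}

We shrink $\mathcal U$ so that $|u_j|$ and $|2v_j|$ are less than $\pi$. In this range $\cosh^2(u/2)=\frac12(1+\cosh u)$ determines $u$ up to sign, so the parameters can be read off from traces.

We want to apply \eqref{eq:length} to $M_n$. Pointwise convergence controls $L_{\rho_n}(\gamma)$ for each fixed $\gamma$, but the minimum in $\Gamma_n$ might a priori be attained at $\rho_n(\gamma_n)$ with $\gamma_n$ a longer and longer word. Geometric convergence excludes this.

\begin{lemma}\label{lem:continuity}
Let $K$ be a cusp of $M$ with peripheral subgroup $P\subset\pi_1M$ and $\mu\in P$ primitive. Let $M_n$ be fillings of cusps other than $K$ with slopes going to infinity, and write $L_n=L_{\rho_n}$, $L_0=L_{\rho_0}$. Then: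
\begin{enumerate}
\item[(a)] $L_n(\gamma)\to L_0(\gamma)$ for every $\gamma\in\pi_1M$;
\item[(b)] for every $R$ there is a finite set $\Phi\subset\pi_1M\setminus P$ such that, for all large $n$, every $g\in\Gamma_n\setminus\rho_n(P)$ of tangency length at most $R$ lies in $\rho_n(P)\rho_n(\gamma)\rho_n(P)$ for some $\gamma\in\Phi$;
\item[(c)] $\ell_{M_n}(\mu)\to\ell_M(\mu)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\rho_0(P)$ fix $\infty$, and choose $\rho_n$ as in (F3). The fixed point of a parabolic element depends continuously on the element, so the fixed points of $\rho_n(\mu)$ converge to $\infty$. Conjugating by elements that tend to $1$, which preserves the properties in (F3), we may assume that all $\rho_n(P)$ fix $\infty$. Since $K$ is a cusp of $M_n$, the stabilizer of $\infty$ in $\Gamma_n$ is $\rho_n(P)$. The translations $m_n$ of $\rho_n(\mu)$ converge to the translation $m\ne0$ of $\rho_0(\mu)$, and (a) follows.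

For (b) we repeat the reduction in the proof of Lemma~\ref{lem:length} in each $\Gamma_n$. Since $m_n\to m$ and the generators of the lattices $\rho_n(P)$ converge to those of $\rho_0(P)$, the constants can be chosen independently of $n$: there is a compact set $\mathcal K=\mathcal K(\varepsilon,\varepsilon',D)$ such that, for large $n$, every double coset in $\Gamma_n\setminus\rho_n(P)$ of tangency length at most $R$ meets $\mathcal K$. Let $\Phi=\{\gamma:\rho_0(\gamma)\in\mathcal K\}$. It is finite because $\rho_0$ is discrete and faithful, and disjoint from $P$ because $|c|\ge\varepsilon$ on $\mathcal K$. It remains to prove that $\Gamma_n\cap\mathcal K\subset\rho_n(\Phi)$ for large $n$.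

Suppose not. After passing to a subsequence there are $g_n\in\Gamma_n\cap\mathcal K$ with $g_n\notin\rho_n(\Phi)$ and $g_n\to g\in\mathcal K$. By (F3), $g=\rho_0(\gamma)$ for some $\gamma$, and $\gamma\in\Phi$. Then $h_n=g_n\rho_n(\gamma)^{-1}\in\Gamma_n$ satisfies $h_n\ne1$ and $h_n\to1$. We use powers of $h_n$ to produce a limit that is close to $1$ but different from $1$. Choose a compact neighborhood $\Omega$ of $1$ with $\Omega\cap\rho_0(\pi_1M)=\{1\}$ and an open neighborhood $\Omega'$ of $1$ with $\Omega'\Omega'\subset\Omega$. For large $n$ we have $h_n\in\Omega'$. Since $\Gamma_n$ is torsion-free and discrete, the powers of $h_n$ are distinct and only finitely many lie in $\Omega$. Let $r_n\ge2$ be the least positive exponent with $h_n^{r_n}\notin\Omega'$. Then $h_n^{r_n}=h_n^{r_n-1}h_n\in\Omega'\Omega'\subset\Omega$. A subsequence of these elements converges to a point of the compact set $\Omega\setminus\Omega'$, which lies in $\rho_0(\pi_1M)$ by (F3) and is not $1$. This contradicts the choice of $\Omega$.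

For (c) take $R>\ell_M(\mu)$. By \eqref{eq:length}, \eqref{eq:inv} and (b), for large $n$ either $\ell_{M_n}(\mu)>R$ or $\ell_{M_n}(\mu)=L_n(\gamma)$ for some $\gamma$ in the finite set $\Phi$. Since $L_n(\gamma)\to L_0(\gamma)\ge\ell_M(\mu)$, we get $\liminf\ell_{M_n}(\mu)\ge\ell_M(\mu)$. If $\gamma_0$ realizes $\ell_M(\mu)$, then $L_n(\gamma_0)\neq0$ for large $n$, so $\rho_n(\gamma_0)\notin\rho_n(P)$ and $\ell_{M_n}(\mu)\le L_n(\gamma_0)\to\ell_M(\mu)$.
\end{proof}

\section{Two manifolds built from the ideal octahedron}\label{sec:octa}

We need a manifold in which $\ell(\mu)=4$, in which all self-tangencies of the maximal cusp can be listed, and whose topology is simple enough to recognize $S^3$ among its fillings. A finite-index subgroup of the reflection group of the regular ideal octahedron provides all three.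

\subsection{The reflection group}

Let $O$ be the regular ideal octahedron with vertices
\[
K=\infty,\qquad A=0,\qquad C_1=1,\qquad B=1+i,\qquad C_2=i,\qquad S=\tfrac{1+i}2 .
\]
Its faces are listed in Table~\ref{tab:faces} and drawn in Figure~\ref{fig:octa}. We call $W_1,\dots,W_4$ the \emph{walls} and $D_1,D_2,U_1,U_2$ (down and up) the \emph{level faces}. Each of the $12$ edges lies on one wall and one level face. Adjacent faces are orthogonal: a pair of them consists of two perpendicular vertical planes, or a vertical plane through the center of a hemisphere, or two hemispheres of radius $\frac12$ whose centers have squared distance $\frac12=\frac14+\frac14$.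

\begin{table}[ht]
\centering
\begin{tabular}{c|l|l}
face&plane&boundary in cyclic order\\ \hline
$W_1$&$x=0$&$K,\ U_1,\ C_2,\ U_2,\ A,\ D_1$\\
$W_2$&$x=1$&$K,\ U_1,\ B,\ D_2,\ C_1,\ D_1$\\
$W_3$&$|z-\frac12|=\frac12$&$A,\ U_2,\ S,\ D_2,\ C_1,\ D_1$\\
$W_4$&$|z-(\frac12+i)|=\frac12$&$S,\ U_2,\ C_2,\ U_1,\ B,\ D_2$\\
$D_1$&$y=0$&$K,\ W_1,\ A,\ W_3,\ C_1,\ W_2$\\
$D_2$&$|z-(1+\frac i2)|=\frac12$&$S,\ W_4,\ B,\ W_2,\ C_1,\ W_3$\\
$U_1$&$y=1$&$K,\ W_1,\ C_2,\ W_4,\ B,\ W_2$\\
$U_2$&$|z-\frac i2|=\frac12$&$A,\ W_3,\ S,\ W_4,\ C_2,\ W_1$
\end{tabular}
\caption{The faces of $O$. A line or circle in $\mathbb C$ stands for the plane that it bounds. The last column lists the three vertices of the face and, between two vertices, the face across the edge that joins them.}\label{tab:faces}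
\end{table}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.6]
\draw[thick] (0,0) rectangle (1,1);
\draw (1,0) arc (0:180:0.5);
\draw (1,1) arc (90:270:0.5);
\draw (0,1) arc (180:360:0.5);
\draw (0,0) arc (-90:90:0.5);
\foreach \p in {(0,0),(1,0),(1,1),(0,1),(0.5,0.5)} \fill \p circle (0.014);
\node[below left] at (0,0) {$A$}; \node[below right] at (1,0) {$C_1$};
\node[above right] at (1,1) {$B$}; \node[above left] at (0,1) {$C_2$};
\node[above right] at (0.51,0.51) {$S$};
\node[left] at (0,0.5) {$W_1$}; \node[right] at (1,0.5) {$W_2$};
\node[below] at (0.5,0) {$D_1$}; \node[above] at (0.5,1) {$U_1$};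
\node at (0.5,0.1) {$W_3$}; \node at (0.5,0.9) {$W_4$};
\node at (0.1,0.5) {$U_2$}; \node at (0.9,0.5) {$D_2$};
\begin{scope}[shift={(2.15,0.5)}]
\draw[thick] (0,0) circle (0.5);
\foreach \a/\n in {135/K,225/A,315/S,45/B} {\fill (\a:0.5) circle (0.014); \node at (\a:0.6) {$\n$};}
\node at (180:0.62) {$W_1$}; \node at (270:0.6) {$W_3$};
\node at (0:0.62) {$W_4$}; \node at (90:0.6) {$W_2$};
\draw[dashed] (0,-0.5) -- (0,0.5); \draw (-0.5,0) -- (0.5,0);
\node[right] at (0,0.28) {$C_1$}; \node[below] at (-0.28,0) {$C_2$};
\end{scope}
\end{tikzpicture}
\caption{Left: the octahedron $O$ seen from the vertex $K=\infty$; the sides of the unit square bound the four vertical faces, and the four circles bound the hemispheres that carry the other faces. Right: the disk $Q$; the octahedron is homeomorphic to $Q\times[1,2]$ with four vertical segments over $K,A,S,B$, the dashed arc $C_1$ on the bottom and the solid arc $C_2$ on the top removed.}\label{fig:octa}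
\end{figure}

Let $\Lambda$ be the group generated by the reflections in the eight faces. By Poincar\'e's polyhedron theorem, $\Lambda$ is discrete, its defining relations say that the generators are involutions and that the $12$ adjacent pairs commute, the translates of $O$ tile $\mathbb H^3$, and $O$ is a strict fundamental domain:
\begin{itemize}
\item[(R)] if $y,y'\in O$, $g\in\Lambda$ and $gy'=y$, then $y'=y$ and $g$ lies in the group generated by the reflections in the faces through $y$.
\end{itemize}
Let $\Gamma'$ be the kernel of the homomorphism $\Lambda\to(\mathbb Z/2)^2$ that sends walls to $(1,0)$ and level faces to $(0,1)$. Its elements are words of even length, so they preserve orientation. An element of finite order in $\Lambda$ fixes a point of $\mathbb H^3$, so by (R) it is conjugate to $1$, to a generator, or to the product of a wall and a level face. The last two have nonzero image in $(\mathbb Z/2)^2$, so $\Gamma'$ is torsion-free. The manifold $X'=\mathbb H^3/\Gamma'$ consists of four copies of $O$ indexed by $(\mathbb Z/2)^2$: it is obtained by doubling $O$ along all walls and then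 doubling the result along all level faces.

\subsection{Topology}\label{sub:top}

Let $Q$ be a disk with four marked points on its boundary in the cyclic order $K,A,S,B$, with small half-disks around them removed. The remaining arcs of the boundary circle are named $W_1$ (from $K$ to $A$), $W_3$ (from $A$ to $S$), $W_4$ (from $S$ to $B$) and $W_2$ (from $B$ to $K$). From $Q\times[1,2]$ remove a neighborhood of an arc $C_1\subset Q\times\{1\}$ from $W_3$ to $W_2$ and of an arc $C_2\subset Q\times\{2\}$ from $W_1$ to $W_4$ (Figure~\ref{fig:octa}, right). The result is a ball whose boundary has $14$ faces: six rectangles $K,A,S,B,C_1,C_2$ left by the removed neighborhoods; four walls, each equal to $W_j\times[1,2]$ with one notch; the two parts $D_1$ (at $K,A$) and $D_2$ (at $S,B$) of the bottom; and the two parts $U_1$ (at $K,B$) and $U_2$ (at $S,A$) of the top.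

The eight faces other than the rectangles are hexagons, and reading their sides in cyclic order gives exactly the last column of Table~\ref{tab:faces}. For instance, around $W_1\times[1,2]$ one meets the vertical side at $K$, then along the top the part $U_1$, the notch $C_2$ and the part $U_2$, then the vertical side at $A$, and along the bottom $D_1$; around the bottom part $D_1$ one meets the corner $K$, the arc $W_1$, the corner $A$, a part of $W_3$, the groove $C_1$ and a part of $W_2$. The same table describes the hexagonal faces of $O$ truncated at its six vertices. So there is a cellular, label-preserving homeomorphism of the boundary spheres, and it extends to the balls by coning.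

Doubling along the walls turns $Q$ into a sphere $\Sigma$ with four holes $K,A,B,S$ and the arcs $C_1,C_2$ into simple closed curves; $C_1$ separates $\{K,A\}$ from $\{B,S\}$, and $C_2$ separates $\{K,B\}$ from $\{A,S\}$. Doubling along the level faces turns $[1,2]$ into $\mathbb R/2\mathbb Z$. Thus
\[
X'\cong\bigl(\operatorname{int}\Sigma\times\mathbb R/2\mathbb Z\bigr)\setminus\bigl(C_1\times\{1\}\cup C_2\times\{2\}\bigr).
\]

For the topological step in Section~\ref{sec:second} each curve must occur twice, so we unwrap the circle direction once. Let $\eta\colon\Lambda\to\operatorname{Isom}(\mathbb R)$ send the walls to the identity, $D_1,D_2$ to $\theta\mapsto2-\theta$, and $U_1,U_2$ to $\theta\mapsto4-\theta$. It is well defined because every commutation relation involves a wall. The coordinate $\theta\colon O\to[1,2]$ of the model equals $1$ on $D_1,D_2$ and $2$ on $U_1,U_2$, so by (R) it extends to a map $\theta\colon\mathbb H^3\to\mathbb R$ with $\theta(gy)=\eta(g)\theta(y)$. This map lifts the projection $X'\to\mathbb R/2\mathbb Z$, which therefore induces $\eta|_{\Gamma'}$ on fundamental groups,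 with image the translations by $2\mathbb Z$. Let $\Gamma\subset\Gamma'$ be the subgroup of index $2$ of elements that $\eta$ maps to translations by $4\mathbb Z$. Then
\begin{equation}\label{eq:X}
X=\mathbb H^3/\Gamma\cong\bigl(\operatorname{int}\Sigma\times\mathbb R/4\mathbb Z\bigr)\setminus\bigcup_{j=1}^4C_j\times\{j\},\qquad C_3=C_1,\quad C_4=C_2\ \text{ as curves in }\Sigma .
\end{equation}
It has eight cusps, which we call $K,A,B,S,C_1,\dots,C_4$.

\subsection{Peripheral elements}\label{sub:periph}

Four faces pass through each vertex $V$ of $O$: two walls, tangent at $V$, and two level faces, tangent at $V$. Let $\Lambda_V$ be the group generated by these four reflections. It acts on a horosphere at $V$ as the reflection group of a rectangle. It is the full stabilizer of $V$: let $\mathcal B$ be a horoball at $V$ so small that it meets only the faces through $V$, so that the $\Lambda_V$-translates of $\mathcal B\cap O$ cover $\mathcal B$. If $g$ fixes $V$, pick $y\in\mathcal B\cap g\mathcal B$ and write $y=sy_1=gs'y_2$ with $s,s'\in\Lambda_V$ and $y_1,y_2\in\mathcal B\cap O$; then $s^{-1}gs'\in\Lambda_V$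 by (R). The subgroup $\Gamma'\cap\Lambda_V$ is generated by the product of the two walls and the product of the two level faces. This gives the following bases of peripheral subgroups of $\Gamma'$:
\[
\begin{array}{c|cccccc}
V&K&A&B&S&C_1&C_2\\ \hline
\text{walls}&\mu=W_2W_1&f_A=W_3W_1&f_B=W_4W_2&f_S=W_3W_4&W_3W_2&W_4W_1\\
\text{levels}&h_K=U_1D_1&h_A=U_2D_1&h_B=D_2U_1&h_S=D_2U_2&D_2D_1&U_2U_1
\end{array}
\]
For $V\in\{K,A,B,S\}$ the rectangle at $V$ in the model is the product of an arc of $\partial Q$ with $[1,2]$. The first element is a loop that crosses only the two walls, and the second crosses only the two level faces. So, up to orientation, $\mu,f_A,f_B,f_S$ are the boundary curves of $\Sigma\times\{\mathrm{pt}\}$, and $h_V$ is a vertical circle $\{\mathrm{pt}\}\times\mathbb R/2\mathbb Z$. Since $\eta(h_V)$ is a translation by $\pm2$, the peripheral subgroups of $\Gamma$ at these cusps are $\langle\mu,h_K^2\rangle$ and $\langle f_V,h_V^2\rangle$, and $h_V^2$ is a vertical circle in \eqref{eq:X}.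

From $W_1(z)=-\bar z$, $W_2(z)=2-\bar z$, $D_1(z)=\bar z$, $U_1(z)=\bar z+2i$, $W_3(z)=\frac12+\frac1{4\bar z-2}$ and $U_2(z)=\frac i2+\frac1{4\bar z+2i}$ we get
\begin{equation}\label{eq:mats}
\mu(z)=z+2,\qquad h_K(z)=z+2i,\qquad f_A(z)=\frac z{2z+1},\qquad h_A(z)=\frac z{-2iz+1}.
\end{equation}
So $P'=\Gamma'_\infty=\langle\mu,h_K\rangle$ consists of the translations by $2\mathbb Z[i]$, and the shape of $K$ is $i$. In the coordinate $1/z$ the maps $f_A,h_A$ are translations by $2$ and $-2i$, so the shape of $A$ is $-i$. The rotation $\omega(z)=1+i-z$ preserves $O$ and exchanges $W_1\leftrightarrow W_2$, $W_3\leftrightarrow W_4$, $D_1\leftrightarrow U_1$, $D_2\leftrightarrow U_2$. Hence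
\begin{equation}\label{eq:omega}
f_B=\omega f_A\omega^{-1},\qquad h_B=\omega h_A\omega^{-1},
\end{equation}
and $B$ has the same shape as $A$. The value of the shape of $S$ will not matter.

\subsection{The self-tangencies of the cusp $K$}

\begin{lemma}\label{lem:tangent}
For $\gamma\in\Gamma'\setminus P'$ we have $L(\gamma)\ge4$, with equality if and only if $\gamma\in P'g^{\pm1}P'$ for some $g\in\{f_A,f_B,h_A,h_B\}$. In particular $\ell_X(\mu)=4$.
\end{lemma}

\begin{proof}
Let $\mathcal B=\mathcal B(\frac12)$. The four non-vertical faces lie on hemispheres of radius $\frac12$, so $\mathcal B\cap O=[0,1]^2\times[\frac12,\infty)$, and this set meets the non-vertical faces only at the tops of the hemispheres, which lie over the centers $\frac12,\ \frac i2,\ 1+\frac i2,\ \frac12+i$ of $W_3,U_2,D_2,W_4$. The group $\Lambda_K$ of the four vertical faces preserves $\mathcal B$, and its translates of $\mathcal B\cap O$ cover $\mathcal B$.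

Let $g\in\Lambda$ with $g\mathcal B\ne\mathcal B$, and let $y\in\mathcal B\cap g\mathcal B$. Write $y=sy_1=gs'y_2$ with $s,s'\in\Lambda_K$ and $y_1,y_2\in\mathcal B\cap O$. By (R), $y_1=y_2$ and $g_1=s^{-1}gs'$ lies in the group generated by the faces through $y_1$. Not all of these faces are vertical, because $g_1\mathcal B\ne\mathcal B$. So $y_1$ is the top of a non-vertical face $H$. The faces through $y_1$ are $H$ and one vertical face, which commutes with $H$; hence $g_1\mathcal B=H\mathcal B$. This is the ball of diameter $\frac12$ based at the center of $H$, and it meets $\mathcal B$ only in $y_1$. Therefore $g\mathcal B=sH\mathcal B$ is tangent to $\mathcal B$ and is based at a point of the $\Lambda_K$-orbit of the four centers.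

Now let $\gamma\in\Gamma'\setminus P'$. The ball $\gamma\mathcal B$ has diameter $2/|c(\gamma)|^2$ by \eqref{eq:diam} and does not enter the interior of $\mathcal B$, so $|c(\gamma)|\ge2$ and $L(\gamma)=2|c(\gamma)|\ge4$, with equality if and only if $\gamma\mathcal B$ is tangent to $\mathcal B$. Modulo translations by $2\mathbb Z[i]$, the group $\Lambda_K$ acts by $z\mapsto\pm z,\pm\bar z$, so in the case of equality $\gamma(\infty)$ is congruent modulo $2\mathbb Z[i]$ to one of the eight points
\[
\pm\tfrac12,\qquad\pm\tfrac i2,\qquad1\pm\tfrac i2,\qquad\pm\tfrac12+i .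
\]
Each of $f_A,h_A,h_B,f_B$ has the form $HV$ with $V$ vertical and $H=W_3,U_2,D_2,W_4$ respectively. So it sends $\mathcal B$ to the tangent ball $H\mathcal B$ and has $L=4$; it sends $\infty$ to the center of $H$; and its inverse $VH$ sends $\infty$ to the mirror image of the center in $V$. Thus
\[
\begin{aligned}
f_A(\infty)&=\tfrac12,& f_A^{-1}(\infty)&=W_1(\tfrac12)=-\tfrac12,\\
h_A(\infty)&=\tfrac i2,& h_A^{-1}(\infty)&=D_1(\tfrac i2)=-\tfrac i2,\\
h_B(\infty)&=1+\tfrac i2,& h_B^{-1}(\infty)&=U_1(1+\tfrac i2)=1-\tfrac i2+2i,\\
f_B(\infty)&=\tfrac12+i,& f_B^{-1}(\infty)&=W_2(\tfrac12+i)=-\tfrac12+i+2.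
\end{aligned}
\]
All eight classes occur. So there are $p\in P'$ and $g$ in the list with $\gamma(\infty)=pg^{\pm1}(\infty)$, and then $(pg^{\pm1})^{-1}\gamma\in\Gamma'_\infty=P'$. The converse follows from \eqref{eq:inv}. Finally $f_A\in\Gamma$ because $\eta(f_A)=1$, and \eqref{eq:length} gives $\ell_X(\mu)=4$.
\end{proof}

All four types of tangency occur in $X$, although $h_A,h_B\notin\Gamma$: the elements $h_Ah_K^{-1}=U_2U_1$ and $h_Bh_K=D_2D_1$ lie in the kernel of $\eta$. So all four tangency lengths must be made larger than $4$ at the same time.

\section{Deforming the cusps $A$, $B$, $S$}\label{sec:deform}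

It is convenient to deform the smaller manifold $X'$, whose group contains all four elements $f_A,f_B,h_A,h_B$, and to restrict to $\Gamma$ afterward. Apply (F1) to $X'$ with the bases of Section~\ref{sub:periph}, and set the parameters at $K,C_1,C_2$ equal to $0$. This gives representations $\rho_u$ of $\Gamma'$, $u=(u_A,u_B,u_S)$, under which the peripheral groups of $K,C_1,C_2$ stay parabolic. Put $L_u=L_{\rho_u}$, $s_V=u_V^2$, $s=(s_A,s_B,s_S)$ and $T=\tau_K$. A convergent power series that is even in every variable is a convergent power series in the squares, so $T,\tau_A,\tau_B,\tau_S$ are analytic functions of $s$ near $0$. By Section~\ref{sub:periph},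
\begin{equation}\label{eq:shapes}
T(0)=i,\qquad \tau_A^2=-1+O(|s|),\qquad\tau_B^2=-1+O(|s|).
\end{equation}

\subsection{A real family of reflection groups}\label{sub:real}

We first move the eight planes while keeping the $12$ right angles and the tangencies at $K,C_1,C_2$. This family shows which deformations are favorable, and it will determine the derivative of $T$. For real $\alpha,\beta,\xi$ near $0$ put
\[
w=\sqrt{1+\xi},\qquad\sigma_A=\frac{1+\alpha}2,\qquad\sigma_B=\frac{1+\beta}2,\qquad r_A=\frac{1+\xi-\alpha}{2w},\qquad r_B=\frac{1+\xi-\beta}{2w},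
\]
and replace the planes by $W_1\colon x=0$, $W_2\colon x=w$, $D_1\colon y=0$, $U_1\colon y=1$ and the hemispheres
\[
\begin{array}{c|cccc}
&W_3&W_4&D_2&U_2\\ \hline
\text{center }(x,y)&(w-r_A,0)&(r_B,1)&(w,\sigma_B)&(0,1-\sigma_A)\\
\text{radius}&r_A&r_B&\sigma_B&\sigma_A
\end{array}
\]
For $\alpha=\beta=\xi=0$ these are the faces of $O$. We check the $12$ orthogonality relations. The four pairs of adjacent vertical planes are perpendicular. The centers of $W_3,W_4,D_2,U_2$ lie on $D_1,U_1,W_2,W_1$ respectively, which gives four more. Two hemispheres are orthogonal when the squared distance of the centers is the sum of the squared radii. For $(D_2,W_3)$ and $(U_2,W_4)$ the squared distances are $r_A^2+\sigma_B^2$ and $r_B^2+\sigma_A^2$. For $(U_2,W_3)$ the condition $(w-r_A)^2+(1-\sigma_A)^2=r_A^2+\sigma_A^2$ reads $2wr_A=w^2+1-2\sigma_A=1+\xi-\alpha$, which is the definition of $r_A$. For $(D_2,W_4)$ the condition $(w-r_B)^2+(1-\sigma_B)^2=r_B^2+\sigma_B^2$ reads $2wr_B=1+\xi-\beta$, which is the definition of $r_B$.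

So the new reflections define a representation of $\Lambda$, and hence of $\Gamma'$ into $\mathrm{PSL}_2(\mathbb C)$, close to the inclusion. At the point $(w,0)$ the pairs $W_2,W_3$ and $D_1,D_2$ are tangent, at $(0,1)$ the pairs $W_1,W_4$ and $U_1,U_2$ are tangent, and $\mu,h_K$ become the translations by $2w$ and $2i$. So the peripheral elements at $C_1,C_2,K$ have trace $\pm2$, and by (F2) the representation is conjugate to some $\rho_u$ in our family, with
\begin{equation}\label{eq:Treal}
T=\frac{2i}{2w}=i(1+\xi)^{-1/2}.
\end{equation}

By \eqref{eq:invprod}, the inversive products for $f_A=W_3W_1$ and $f_B=W_4W_2$ are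
\begin{equation}\label{eq:IA}
I_A=\frac{w-r_A}{r_A}=1+\frac{2\alpha}{1+\xi-\alpha},\qquad I_B=\frac{w-r_B}{r_B}=1+\frac{2\beta}{1+\xi-\beta}.
\end{equation}
For $f_S=W_3W_4$ let $e=w-r_A-r_B=\frac{\alpha+\beta}{2w}$. The squared distance of the centers is $e^2+1$, so
\begin{equation}\label{eq:IS}
I_S-1=\frac{e^2+1-(r_A+r_B)^2}{2r_Ar_B}=\frac{e^2+1-(w-e)^2}{2r_Ar_B}=\frac{1-w^2+2we}{2r_Ar_B}=\frac{\alpha+\beta-\xi}{2r_Ar_B}.
\end{equation}

\begin{example}\label{ex:real}
In this family each tangency length is $2w$ divided by a radius, by \eqref{eq:HV}:
\[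
L(f_A)=\frac{4(1+\xi)}{1+\xi-\alpha},\qquad L(f_B)=\frac{4(1+\xi)}{1+\xi-\beta},\qquad L(h_A)=\frac{4w}{1+\alpha},\qquad L(h_B)=\frac{4w}{1+\beta}.
\]
All four exceed $4$ if and only if $\alpha,\beta>0$ and $w>1+\max(\alpha,\beta)$. The condition $\alpha>0$ makes $f_A$ a translation, by \eqref{eq:IA}, and makes $h_A=U_2D_1$ a rotation, since its inversive product is $(1-\alpha)/(1+\alpha)<1$; this is the conflict announced after Example~\ref{ex:pants}. It is resolved by widening the rectangle. The inequality $w>1+\max(\alpha,\beta)$ implies $\xi>2\max(\alpha,\beta)\ge\alpha+\beta$, so by \eqref{eq:IS} the walls $W_3$ and $W_4$ must cross: $f_S$ has to become a rotation.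
\end{example}

Dehn fillings correspond to complex values of $s$ that in general lie outside this family, so we need formulas that hold for all small $u$.

\subsection{The four tangency lengths for complex parameters}

Each of the four elements is one boundary curve of a pair of pants whose other two curves lie on $K$ and on $C_1$ or $C_2$. This is where we use that $C_1$ and $C_2$ are kept parabolic.

\begin{lemma}\label{lem:exact}
For $u$ near $0$ and $V\in\{A,B\}$,
\[
L_u(f_V)=\Bigl|2+2\cosh\frac{u_V}2\Bigr|,\qquad L_u(h_V)=\frac1{|T|}\Bigl|2+2\cosh\frac{v_V}2\Bigr| .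
\]
\end{lemma}

\begin{proof}
To each of the four elements $g$ we assign $p\in P'$ such that $gp$ is peripheral at $C_1$ or $C_2$; the products are found by canceling the middle pair of reflections. Let $t_0$ be the translation of $p$ and $c_0$ the lower-left entry of the lift of $g$ with trace $+2$, both at $u=0$.
\[
\begin{array}{c|c|l|c|c|c}
g&p&gp&\text{cusp}&c_0&t_0\\ \hline
f_A&\mu^{-1}&W_3W_1\cdot W_1W_2=W_3W_2&C_1&2&-2\\
h_A&h_K^{-1}&U_2D_1\cdot D_1U_1=U_2U_1&C_2&-2i&-2i\\
f_B&\mu&W_4W_2\cdot W_2W_1=W_4W_1&C_2&-2&2\\
h_B&h_K&D_2U_1\cdot U_1D_1=D_2D_1&C_1&2i&2i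
\end{array}
\]
The values $c_0$ for $f_A,h_A$ come from \eqref{eq:mats}. Those for $f_B,h_B$ come from \eqref{eq:omega}: the linear part of $\omega$ is $\kappa^2=-1$, so conjugation by $\omega$ multiplies $c$ by $\kappa^{-2}=-1$ and preserves the trace. In all four rows $t_0c_0=-4$.

Lift $\rho_u(g)$ and $\rho_u(p)$ to matrices $G_u,\Pi_u\in\mathrm{SL}_2(\mathbb C)$ that depend continuously on $u$ and have trace $2$ at $u=0$. By (F1) and continuity, $\operatorname{tr}\Pi_u=2$, and $\operatorname{tr}G_u$ is $2\cosh(u_V/2)$ for $g=f_V$ and $2\cosh(v_V/2)$ for $g=h_V$. The trace of $G_u\Pi_u$ is $\pm2$ because $\rho_u(gp)$ is parabolic, and it is continuous, so it equals its value at $u=0$, which is $2+t_0c_0=-2$ by \eqref{eq:trace}. Now fix $u$ and conjugate so that $\rho_u(P')$ fixes $\infty$; traces do not change, and $\Pi_u=\left(\begin{smallmatrix}1&t\\0&1\end{smallmatrix}\right)$. By \eqref{eq:trace}, $t\,c(G_u)=-2-\operatorname{tr}G_u$. If $m$ is the translation of $\rho_u(\mu)$, then $t=\pm m$ for $g=f_V$ and $t=\pm mT$ for $g=h_V$.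
\end{proof}

It remains to find the first-order behavior of the shape $T$, and the real family is large enough for this.

\begin{lemma}\label{lem:shape}
$T(s)=i\Bigl(1-\dfrac{s_A+s_B-s_S}{32}\Bigr)+O(|s|^2)$.
\end{lemma}

\begin{proof}
Write $T(s)=i+\lambda(s)+O(|s|^2)$ with $\lambda$ a complex-linear form on $\mathbb C^3$, and let $O(2)$ denote terms of order at least $2$ in $(\alpha,\beta,\xi)$. In the real family $\operatorname{tr}^2\rho_u(f_V)=4I_V^2$, so $\cosh(u_V/2)=I_V$, both sides being near $1$. Since $\cosh(u_V/2)=1+s_V/8+O(s_V^2)$, we get $s_V=8(I_V-1)+O((I_V-1)^2)$. By \eqref{eq:IA}, and by \eqref{eq:IS} with $2r_Ar_B\to\frac12$,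
\[
s_A=16\alpha+O(2),\qquad s_B=16\beta+O(2),\qquad s_S=16(\alpha+\beta-\xi)+O(2).
\]
By \eqref{eq:Treal}, $T=i-i\xi/2+O(2)$. Comparing linear terms gives $\lambda\bigl(16\alpha,16\beta,16(\alpha+\beta-\xi)\bigr)=-i\xi/2$ for all real $\alpha,\beta,\xi$. The arguments fill $\mathbb R^3$, and for $s=(16\alpha,16\beta,16(\alpha+\beta-\xi))$ we have $\xi=(s_A+s_B-s_S)/16$. So $\lambda(s)=-i(s_A+s_B-s_S)/32$ on $\mathbb R^3$, and hence on $\mathbb C^3$.
\end{proof}

\begin{proposition}\label{prop:expand}
For $u$ near $0$,
\[
\begin{aligned}
L_u(f_A)&=4+\tfrac14\operatorname{Re}s_A+O(|s|^2),& L_u(h_A)&=4+\tfrac18\operatorname{Re}(s_B-s_A-s_S)+O(|s|^2),\\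
L_u(f_B)&=4+\tfrac14\operatorname{Re}s_B+O(|s|^2),& L_u(h_B)&=4+\tfrac18\operatorname{Re}(s_A-s_B-s_S)+O(|s|^2).
\end{aligned}
\]
\end{proposition}

\begin{proof}
We use $2+2\cosh(\zeta/2)=4+\zeta^2/4+O(|\zeta|^4)$ and $|4+\zeta|=4+\operatorname{Re}\zeta+O(|\zeta|^2)$ in Lemma~\ref{lem:exact}. This gives the formulas for $f_A,f_B$. By \eqref{eq:shapes}, $v_A^2=\tau_A^2s_A=-s_A+O(|s|^2)$, and by Lemma~\ref{lem:shape}, $i/T=1+(s_A+s_B-s_S)/32+O(|s|^2)$. Hence
\[
\frac iT\Bigl(2+2\cosh\frac{v_A}2\Bigr)=4-\frac{s_A}4+\frac{s_A+s_B-s_S}8+O(|s|^2)=4+\frac{s_B-s_A-s_S}8+O(|s|^2),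
\]
whose absolute value is $L_u(h_A)$. Exchanging $A$ and $B$ gives $L_u(h_B)$.
\end{proof}

All four linear terms are positive exactly when $\operatorname{Re}s_A>0$, $\operatorname{Re}s_B>0$ and $\operatorname{Re}s_S<-|\operatorname{Re}(s_A-s_B)|$. All three cusps are needed. If $A$ or $B$ is left complete, Lemma~\ref{lem:exact} gives a tangency length equal to $4$. If $S$ is left complete, the linear terms of $L_u(h_A)$ and $L_u(h_B)$ are opposite numbers.

\section{The first filling}\label{sec:first}

The filling equation tells us how to obtain these signs. If the slope at $S$ is close to a large multiple of $f_S$, the equation forces $u_S$ to be nearly imaginary, so $\operatorname{Re}s_S<0$. If the slope at $A$ is close to a large multiple of the vertical curve, then $v_A$ is nearly imaginary, so $u_A=v_A/\tau_A$ is nearly real and $\operatorname{Re}s_A>0$.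

Orient $\Sigma$, and for $V\in\{A,B,S\}$ let $\partial_V$ be the boundary curve of $\Sigma$ at $V$ with the boundary orientation. Let $\nu$ be the oriented circle direction of $\mathbb R/4\mathbb Z$ in \eqref{eq:X}. On the cusp torus at $V$ we have $\partial_V=\pm f_V$ and $\nu=\pm h_V^2$ by Section~\ref{sub:periph}. For an integer $b$ let $X_b$ be $X$ filled along
\begin{equation}\label{eq:slopes1}
A:\ \partial_A+b\nu,\qquad B:\ \partial_B-b\nu,\qquad S:\ b\,\partial_S+\nu .
\end{equation}
These slopes go to infinity with $b$, so by (F3) the manifold $X_b$ is hyperbolic for large $b$, with cusps $K,C_1,\dots,C_4$. The signs in \eqref{eq:slopes1} matter only in Section~\ref{sec:second}.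

\begin{lemma}\label{lem:params}
For large $b$ the holonomy of $X_b$, pulled back to $\Gamma$, is conjugate to $\rho_{u}|_\Gamma$ for some $u=u(b)$ with
\[
s_A,\ s_B=\frac{\pi^2}{b^2}+O(b^{-3}),\qquad s_S=-\frac{4\pi^2}{b^2}+O(b^{-3}).
\]
\end{lemma}

\begin{proof}
Let $\tilde\rho_{\tilde u}$ be the family (F1) for $X$, with bases $(f_V,h_V^2)$ at $V=A,B,S$ and parameters $\tilde u_V,\tilde v_V$ there. By (F3) the holonomy of $X_b$ is conjugate to $\tilde\rho_{\tilde u}$, where $\tilde u$ vanishes at the five unfilled cusps and tends to $0$ as $b\to\infty$. Put $u=(\tilde u_A,\tilde u_B,\tilde u_S)$. The restriction $\rho_u|_\Gamma$ is near the inclusion, so by (F2) for $X$ it is conjugate to some $\tilde\rho_{\tilde u'}$. The peripheral subgroups of $\Gamma$ at $K,C_1,\dots,C_4$ are conjugate in $\Gamma'$ into the peripheral subgroups at $K,C_1,C_2$, so their images have trace $\pm2$ and $\tilde u'$ vanishes at these cusps. The traces of $f_V$ give $\tilde u'_V=\pm u_V=\pm\tilde u_V$. By (F2), $\rho_u|_\Gamma$ is conjugate to $\tilde\rho_{\tilde u}$. Comparing the traces of $h_V^2$ gives $\cosh^2(\tilde v_V/2)=\cosh^2v_V$,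 so $\tilde v_V=\pm2v_V=\pm2\tau_Vu_V$.

The filling equations of (F3), squared, now read
\[
s_A(1\pm2b\tau_A)^2=-4\pi^2,\qquad s_B(1\pm2b\tau_B)^2=-4\pi^2,\qquad s_S(b\pm2\tau_S)^2=-4\pi^2,
\]
with signs that we need not know. Since $u\to0$, the $\tau_V$ are bounded and $|\tau_A|,|\tau_B|\to1$, so $s=O(b^{-2})$. Then \eqref{eq:shapes} gives $\tau_A^2=-1+O(b^{-2})$, hence $(1\pm2b\tau_A)^2=1\pm4b\tau_A+4b^2\tau_A^2=-4b^2+O(b)$, and the same holds with $B$ in place of $A$. Also $(b\pm2\tau_S)^2=b^2+O(b)$. Dividing gives the three formulas.
\end{proof}

\begin{proposition}\label{prop:lb}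
$\ell_b:=\ell_{X_b}(\mu)=4+\dfrac{\pi^2}{4b^2}+O(b^{-3})$. In particular $\ell_b>4$ for all large $b$.
\end{proposition}

\begin{proof}
Let $u=u(b)$. By Proposition~\ref{prop:expand} and Lemma~\ref{lem:params},
\begin{equation}\label{eq:four}
L_u(f_A),\ L_u(f_B)=4+\frac{\pi^2}{4b^2}+O(b^{-3}),\qquad L_u(h_A),\ L_u(h_B)=4+\frac{\pi^2}{2b^2}+O(b^{-3}).
\end{equation}
We must show that no other element of $\Gamma_b=\rho_u(\Gamma)$ has a smaller tangency length. Let $P=\langle\mu,h_K^2\rangle$, and let $L_0$ be the tangency length for the complete structure. By the discreteness in Lemma~\ref{lem:length} there is $\delta>0$ such that no $\gamma\in\Gamma\setminus P$ has $L_0(\gamma)\in(4,4+2\delta]$. Apply Lemma~\ref{lem:continuity} to the fillings $X_b$ of $X$ with $R=4+\delta$, and let $\Phi\subset\Gamma\setminus P$ be the finite set it provides. Let $b$ be so large that (b) holds and $|L_u(\gamma)-L_0(\gamma)|<\delta$ for all $\gamma\in\Phi$.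

Let $g\in\Gamma_b\setminus\rho_u(P)$ have tangency length at most $4+\delta$. Then $g\in\rho_u(P\gamma P)$ with $\gamma\in\Phi$, its tangency length is $L_u(\gamma)$, and $L_0(\gamma)\le4+2\delta$. Also $\gamma\notin P'$, since $P'\cap\Gamma=P$. By Lemma~\ref{lem:tangent} and the choice of $\delta$, $L_0(\gamma)=4$ and $\gamma\in P'g_0^{\pm1}P'$ with $g_0\in\{f_A,f_B,h_A,h_B\}$. Here we use that the holonomy of $X_b$ extends to $\Gamma'$: the representation $\rho_u$ sends $P'$ to translations, so $L_u(\gamma)=L_u(g_0)$ by \eqref{eq:inv} for $\Gamma'$ and $P'$. Thus every tangency length in $\Gamma_b\setminus\rho_u(P)$ that is at most $4+\delta$ is one of the four numbers in \eqref{eq:four}. Since $f_A\in\Gamma$ and $0<L_u(f_A)\le4+\delta$ for large $b$, formula \eqref{eq:length} shows that $\ell_b$ lies between the least of these four numbers and $L_u(f_A)$.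
\end{proof}

\section{The second filling: knots in $S^3$}\label{sec:second}

For fixed large $b$ we now have a hyperbolic manifold $X_b$ with $\ell(\mu)>4$. The inequality is strict, so it survives sufficiently long fillings of $C_1,\dots,C_4$. What remains is topological: to find arbitrarily long slopes on these cusps such that filling them, and filling $K$ along $\mu$, gives $S^3$.

Let $\mu_j$ be a meridian of the curve $C_j\times\{j\}$ and $\lambda_j$ its longitude given by the level surface $\Sigma\times\{j\}$. Orient them so that $(\mu_3,\lambda_3)$ and $(\mu_4,\lambda_4)$ are the images of $(\mu_1,\lambda_1)$ and $(\mu_2,\lambda_2)$ under the vertical translation by $2$ in $\mathbb R/4\mathbb Z$. Let $X_{b,n}$ be $X_b$ filled along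
\begin{equation}\label{eq:slopes2}
\mu_1+n\lambda_1,\qquad\mu_2+n\lambda_2,\qquad\mu_3-n\lambda_3,\qquad\mu_4-n\lambda_4 .
\end{equation}

\begin{lemma}\label{lem:knot}
For all integers $b,n$, the manifold $X_{b,n}$ is homeomorphic to $S^3\setminus K_{b,n}$ for a knot $K_{b,n}$ with meridian $\mu$.
\end{lemma}

\begin{proof}
It suffices to show that filling $X_{b,n}$ along $\mu$ gives $S^3$; then $K_{b,n}$ is the core of the filling solid torus. We perform the eight fillings of $X$ in a convenient order.

\emph{Filling $K$.} Since $\mu$ is the boundary curve of $\Sigma$ at $K$, this filling turns $\Sigma\times\mathbb R/4\mathbb Z$ into $\widehat\Sigma\times\mathbb R/4\mathbb Z$, where $\widehat\Sigma$ is $\Sigma$ with a disk glued in at $K$: a pair of pants with boundary curves $\partial_A,\partial_B,\partial_S$. Let $T_V=\partial_V\times\mathbb R/4\mathbb Z$. The curve $C_1$ separates $\{K,A\}$ from $\{B,S\}$, so in $\widehat\Sigma$ it is parallel to $\partial_A$; the curve $C_2$ separates $\{K,B\}$ from $\{A,S\}$, so it is parallel to $\partial_B$.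

\emph{Filling $C_1,\dots,C_4$.} Let $Y$ be the complement in $\widehat\Sigma\times\mathbb R/4\mathbb Z$ of open tubular neighborhoods $N_j$ of the curves $C_j\times\{j\}$, with $N_{j+2}$ the vertical translate of $N_j$. Let $E_j\subset Y\cap(\widehat\Sigma\times\{j\})$ be the level annulus from $\partial N_j$ to $T_A$ ($j$ odd) or to $T_B$ ($j$ even). The $E_j$ are disjoint, and $E_{j+2}$ is the vertical translate of $E_j$. The \emph{$k$-fold twist} along a properly embedded annulus $E\cong S^1\times[0,1]$ is the homeomorphism given by $(\vartheta,r,t)\mapsto(\vartheta+2\pi kt,r,t)$ on a neighborhood $S^1\times[0,1]\times[0,1]$ of $E$ and equal to the identity elsewhere. On each of the two tori that $E$ meets, it fixes the class of the boundary curve of $E$ and adds $\pm k$ times this curve to any curve that crosses it once. For $E_j$ choose the direction so that $\lambda_j\mapsto\lambda_j$ and $\mu_j\mapsto\mu_j+k\lambda_j$. On $T_V$, with $V=A$ or $B$ according to the parity of $j$, the twist acts by $\partial_V\mapsto\partial_V$, $\nu\mapsto\nu+\epsilon_jk\,\partial_V$ for some $\epsilon_j=\pm1$. The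 vertical translation by $2$ preserves $\partial_V$ and $\nu$ and carries $E_j,\mu_j,\lambda_j$ to $E_{j+2},\mu_{j+2},\lambda_{j+2}$, so $\epsilon_{j+2}=\epsilon_j$.

Compose the twists with $k=-n$ along $E_1,E_2$ and $k=n$ along $E_3,E_4$. The resulting homeomorphism of $Y$ carries the slopes \eqref{eq:slopes2} to $\mu_1,\dots,\mu_4$. On $T_A$ it sends $\nu$ to $\nu+(-\epsilon_1+\epsilon_3)n\,\partial_A=\nu$, on $T_B$ it sends $\nu$ to $\nu+(-\epsilon_2+\epsilon_4)n\,\partial_B=\nu$, and it is the identity on $T_S$. So it preserves the slopes \eqref{eq:slopes1}. Filling $Y$ along the $\mu_j$ restores $\widehat\Sigma\times\mathbb R/4\mathbb Z$, and it remains to fill this manifold along \eqref{eq:slopes1}.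

\emph{Filling $A,B,S$.} The group $H_1(\widehat\Sigma)$ is free on $\partial_A,\partial_B$, and $\partial_A+\partial_B+\partial_S=0$. Since $\widehat\Sigma$ is homotopy equivalent to a wedge of two circles, there is a map $\varphi\colon\widehat\Sigma\to\mathbb R/4\mathbb Z$ of degree $b$ on $\partial_A$ and $-b$ on $\partial_B$, hence of degree $0$ on $\partial_S$. The shear $(x,\theta)\mapsto(x,\theta+\varphi(x))$ is a homeomorphism that fixes $\nu$ and sends $\partial_A\mapsto\partial_A+b\nu$, $\partial_B\mapsto\partial_B-b\nu$, $\partial_S\mapsto\partial_S$. So filling along \eqref{eq:slopes1} gives the same manifold as filling along $\partial_A$, $\partial_B$, $b\,\partial_S+\nu$. The first two fillings cap off $\widehat\Sigma$ to a disk and give a solid torus with meridian $\partial_S$. The slope $b\,\partial_S+\nu$ meets $\partial_S$ once, and two solid tori glued so that their meridians meet once form $S^3$.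
\end{proof}

\begin{remark}
The proof shows why the double cover $X$ and the signs in \eqref{eq:slopes1} are needed. With only one annulus ending on $T_A$, as in $X'$, untwisting would change $\partial_A+b\nu$ into $(1\pm bn)\partial_A+b\nu$; this slope meets $\nu$ in $|1\pm bn|$ points, and for $b\ge3$, $n\ge1$ no shear carries it to $\partial_A$. With the slope $\partial_B+b\nu$ in place of $\partial_B-b\nu$, the map $\varphi$ would have degree $-2b$ on $\partial_S$, the last slope would become $b\,\partial_S+(1+2b^2)\nu$, and the closed manifold would have first homology of order $1+2b^2$.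
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $b$ so large that $X_b$ is hyperbolic and $\ell_b>4$ (Proposition~\ref{prop:lb}). As $n\to\infty$ the slopes \eqref{eq:slopes2} on the cusps $C_1,\dots,C_4$ of $X_b$ go to infinity. By (F3), $X_{b,n}$ is hyperbolic for $n\ge n_0(b)$, and by Lemma~\ref{lem:continuity}(c), applied to $M=X_b$, we have $\ell_{X_{b,n}}(\mu)\to\ell_b$. By Lemma~\ref{lem:knot}, $X_{b,n}$ is the complement of a knot $K_{b,n}\subset S^3$ with meridian $\mu$, and since $K$ is its only cusp, $\ell_{X_{b,n}}(\mu)=\ell(\mu_{K_{b,n}})$. So $\ell(\mu_{K_{b,n}})\to\ell_b>4$, and $\ell(\mu_{K_{b,n}})>4$ for all large $n$.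

By (F3) the volumes of the $X_{b,n}$ are less than $\operatorname{vol}X_b$ and converge to it, so they take infinitely many values. Volume is an invariant of the knot by Mostow--Prasad rigidity, so infinitely many different knots occur for each $b$. Finally, $\ell_b>4$ for all large $b$ and $\ell_b\to4$, so the numbers $\ell_b$ take infinitely many values and accumulate at $4$ from above.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP} Benedetti and Petronio, \emph{Lectures on Hyperbolic Geometry}, Ch.~E.

\bibitem{BoP} Boileau and Porti, Ast\'erisque 272, App.~B.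

\bibitem{FKP} David Futer, Efstratia Kalfagianni, and Jessica S. Purcell, \emph{A survey of hyperbolic knot theory}, arXiv:1708.07201 (2017).

\bibitem{NZ} Neumann and Zagier, Topology 24 (1985).

\bibitem{Thurston} Thurston, \emph{Geometry and Topology of 3-Manifolds}, Ch.~4--5.

\end{thebibliography}
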